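\title{Integral and fractional overlays give equivalent cut distances}

\begin{abstract}
Two weighted graphs on $n$ vertices can be compared in the cut norm after their vertices are matched either by a permutation or fractionally, by a measure-preserving bijection of $[0,1]$. We prove that the resulting distances $\hat\delta_\square$ and $\delta_\square$ agree up to an absolute constant factor, for every $n$ and all real edge weights. Grothendieck's inequality reduces the statement to a rounding theorem, which replaces a doubly stochastic matrix by one permutation that is good for all test functions at once. The rounding theorem is proved by a decomposition along sparse cuts, an inequality for effective resistances, and repeated halving with the Marcus--Spielman--Srivastava theorem.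
\end{abstract}

\section{Introduction}\label{sec:intro}

A weighted graph $G$ on $[n]=\{1,\dots,n\}$ has unit node weights and a symmetric matrix $M=(M_{ij})$ of real edge weights. Let $I_i=((i-1)/n,\,i/n]$ and let $W^G:[0,1]^2\to\mathbb R$ be the step function equal to $M_{ij}$ on $I_i\times I_j$. The \emph{cut norm} of a bounded measurable symmetric function $W:[0,1]^2\to\mathbb R$ is
\[
\|W\|_\square=\sup_{S,T\subseteq[0,1]}\Big|\int_{S\times T}W\Big|,
\]
the supremum taken over measurable sets. For graphs $G,G'$ on $[n]$ with matrices $M,M'$ put $d_\square(G,G')=\|W^G-W^{G'}\|_\square$. This is the largest discrepancy, divided by $n^2$, between the total weights that $G$ and $G'$ give to a rectangle $I\times J$ of vertex pairs. It depends on how the vertices are labeled, and there are two natural ways to remove the dependence. One may overlay the graphs \emph{integrally}, vertex on vertex: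
\[
\hat\delta_\square(G,G')=\min_{\tilde G}d_\square(\tilde G,G'),
\]
where $\tilde G$ ranges over the graphs obtained from $G$ by reordering its vertices. Or one may overlay them \emph{fractionally}, cutting each vertex into pieces that are laid over different vertices of the other graph:
\[
\delta_\square(G,G')=\inf_\sigma\|W^G-(W^{G'})^\sigma\|_\square,\qquad W^\sigma(x,y)=W(\sigma(x),\sigma(y)),
\]
where $\sigma$ ranges over the measure-preserving bijections of $[0,1]$.

For edge weights in $[-1,1]$ two comparisons are known:
\[
\hat\delta_\square(G,G')\le\delta_\square(G,G')+\frac{34}{\sqrt{\log n}},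
\]
a theorem attributed to Alon, and
\[
\delta_\square(G,G')\le\hat\delta_\square(G,G')\le32\,\delta_\square(G,G')^{1/67}.
\]
The problem we solve comes from Borgs, Chayes, Cohn and Zhao \cite{BCCZ}: \emph{is there an absolute constant $C$ such that $\hat\delta_\square(G,G')\le C\,\delta_\square(G,G')$ for every $n$ and all weighted graphs $G,G'$ on $[n]$ with edge weights in $[-1,1]$?}

Scaling explains why the linear form is the natural one. Both distances are multiplied by $c$ when $M$ and $M'$ are multiplied by $c>0$, while the two upper bounds above are not homogeneous. They are weak when the graphs carry little weight: if $M,M'$ are $0/1$ matrices with at most $\rho n^2$ ones, then $\hat\delta_\square\le\rho$ for trivial reasons. A linear bound loses nothing in this regime, and it holds for weights in $[-1,1]$ if and only if it holds for all real weights. On the other hand, a fractional overlay can be strictly better than every integral one, already for $n=2$ (Proposition~\ref{prop:two}), so the question is whether this gain can grow with $n$.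

Both distances are values of finite optimization problems. A nonnegative matrix is \emph{doubly stochastic} if all its row and column sums are $1$. For a doubly stochastic $n\times n$ matrix $X$, think of $X_{iu}$ as the fraction of vertex $i$ of $G$ laid over vertex $u$ of $G'$, and define
\begin{equation}\label{eq:cost}
\operatorname{cost}(X)=\max_{s,t:[n]^2\to[0,1]}\Big|\sum_{i,u,j,w}\frac{X_{iu}}n\frac{X_{jw}}n\,s(i,u)\,t(j,w)\,(M_{ij}-M'_{uw})\Big|.
\end{equation}
For a permutation $\pi$ of $[n]$, let $\operatorname{cost}(\pi)$ be the cost of the matrix with entries $\mathbf 1_{u=\pi(i)}$. Lemma~\ref{lem:cost} shows that $\delta_\square=\inf_X\operatorname{cost}(X)$ and $\hat\delta_\square=\min_\pi\operatorname{cost}(\pi)$. The answer to the question is yes.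

\begin{theorem}\label{thm:main}
There is an absolute constant $C$ such that for every $n$ and all weighted graphs $G,G'$ on $[n]$ with real edge weights (no bound on the weights is needed),
\[
\delta_\square(G,G')\le\hat\delta_\square(G,G')\le C\,\delta_\square(G,G').
\]
More precisely, for every doubly stochastic $n\times n$ matrix $X$ there is a permutation $\pi$ with $\operatorname{cost}(\pi)\le C\operatorname{cost}(X)$.
\end{theorem}

The optimal constant is at least $2$ (Proposition~\ref{prop:two}); we make no attempt to optimize the upper bound. Theorem~\ref{thm:rect} is a version for rectangular matrices with independent row and column overlays.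

The proof rests on a rounding theorem in which $G$ and $G'$ no longer appear. Let $A,B$ be disjoint sets with $|A|=|B|=n$ and let $X$ be doubly stochastic on $A\times B$. We view $X$ as a weighted bipartite graph on $V=A\cup B$ with edge set $\operatorname{supp}X$. For $\varphi:V\to\mathbb R$ and an edge $e=ab$ write $\Delta_e\varphi=\varphi(a)-\varphi(b)$. Given \emph{prices} $p_e>0$, $e\in\operatorname{supp}X$, define the \emph{total price} and the \emph{energy}
\[
P(X,p)=\sum_eX_ep_e,\qquad \mathcal E_{X,p}(\varphi)=\sum_e\frac{X_e}{p_e}(\Delta_e\varphi)^2 .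
\]

\begin{theorem}[Rounding theorem]\label{thm:round}
There is an absolute constant $C_*$ such that the following holds. Let $A,B$ be disjoint sets with $|A|=|B|=n$, let $X$ be doubly stochastic on $A\times B$, and let $p_e>0$ for $e\in\operatorname{supp}X$. Then there is a bijection $\pi:A\to B$ such that for all $\varphi:A\cup B\to\mathbb R$,
\begin{equation}\label{eq:round}
\sum_{a\in A}|\varphi(a)-\varphi(\pi(a))|\le C_*\,P(X,p)^{1/2}\,\mathcal E_{X,p}(\varphi)^{1/2}.
\end{equation}
\end{theorem}

The content of the theorem is the order of the quantifiers. A doubly stochastic matrix is a convex combination of permutation matrices, so there is a random bijection with $\Pr(\pi(a)=b)=X_{ab}$. For a fixed $\varphi$ the expected left side of \eqref{eq:round} is $\sum_eX_e|\Delta_e\varphi|$, and the Cauchy--Schwarz inequality gives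
\begin{equation}\label{eq:CS}
\sum_eX_e|\Delta_e\varphi|\le P(X,p)^{1/2}\,\mathcal E_{X,p}(\varphi)^{1/2}.
\end{equation}
So for each $\varphi$ some $\pi$ works with constant $1$. Theorem~\ref{thm:round} provides one $\pi$ for all $\varphi$.

Sections~\ref{sec:overlays} and~\ref{sec:reduction} derive Theorem~\ref{thm:main} from Theorem~\ref{thm:round}. Section~\ref{sec:examples} recalls the facts on flows and electrical networks that we use, works three examples of the rounding theorem, and extracts from them the plan that Sections~\ref{sec:blocks}--\ref{sec:final} carry out.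

\section{Overlays as doubly stochastic matrices}\label{sec:overlays}

\begin{lemma}\label{lem:cost}
Let $G,G'$ be weighted graphs on $[n]$ with matrices $M,M'$.
\begin{enumerate}
\item[(a)] $\delta_\square(G,G')=\inf_X\operatorname{cost}(X)$ over all doubly stochastic $X$.
\item[(b)] $\operatorname{cost}(\pi)=n^{-2}\max_{I,J\subseteq[n]}\big|\sum_{i\in I,\,j\in J}(M_{ij}-M'_{\pi(i)\pi(j)})\big|$ and $\hat\delta_\square(G,G')=\min_\pi\operatorname{cost}(\pi)$. In particular $\delta_\square\le\hat\delta_\square$.
\item[(c)] For $s,t$ with values in $[-1,1]$ the sum in \eqref{eq:cost} has absolute value at most $4\operatorname{cost}(X)$.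
\end{enumerate}
\end{lemma}

\begin{proof}
The sum in \eqref{eq:cost} is bilinear in $(s,t)$, so its absolute value is convex in each argument and the maximum is attained at $\{0,1\}$-valued $s,t$. This gives the formula for $\operatorname{cost}(\pi)$. Writing $s=s^+-s^-$ and $t=t^+-t^-$ splits the sum into four sums with $[0,1]$-valued test functions, which gives (c).

Let $|\cdot|$ be Lebesgue measure, let $\sigma$ be a measure-preserving bijection, and put $C_{iu}=I_i\cap\sigma^{-1}(I_u)$ and $X^\sigma_{iu}=n|C_{iu}|$. The row sums of $X^\sigma$ are $n|I_i|=1$ and the column sums are $n|\sigma^{-1}(I_u)|=1$. The function $W^G-(W^{G'})^\sigma$ equals $M_{ij}-M'_{uw}$ on $C_{iu}\times C_{jw}$. Hence its integral over $S\times T$ is the sum in \eqref{eq:cost} for $X=X^\sigma$, with $s(i,u)$ and $t(j,w)$ the fractions of $C_{iu}$ and $C_{jw}$ covered by $S$ and $T$. All $\{0,1\}$-valued $s,t$ arise from unions of cells, so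
\begin{equation}\label{eq:sigma}
\|W^G-(W^{G'})^\sigma\|_\square=\operatorname{cost}(X^\sigma).
\end{equation}
Every doubly stochastic $X$ is of the form $X^\sigma$: cut each $I_i$ into half-open intervals $J_{iu}$, $u\in[n]$, and each $I_u$ into half-open intervals $J'_{iu}$, $i\in[n]$, both of length $X_{iu}/n$, and let $\sigma$ fix $0$ and translate $J_{iu}$ onto $J'_{iu}$. This proves (a). If $\tilde G$ has the matrix $(M_{\rho(i)\rho(j)})$, then \eqref{eq:sigma} for $\tilde G,G'$ and $\sigma=\mathrm{id}$, together with the formula for the cost of a permutation, gives $d_\square(\tilde G,G')=\operatorname{cost}(\rho^{-1})$. This proves (b).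
\end{proof}

The smallest case shows that the minimum of $\operatorname{cost}(X)$ need not be attained at a permutation matrix, so Theorem~\ref{thm:main} does not follow by passing to an extreme point of the polytope of doubly stochastic matrices.

\begin{proposition}\label{prop:two}
Let $n=2$, $M=\begin{pmatrix}1&0\\0&1\end{pmatrix}$, $M'=\begin{pmatrix}0&1\\1&0\end{pmatrix}$. Then $\hat\delta_\square=\frac14$ and $\delta_\square\le\frac18$. Hence $C\ge2$ in Theorem~\ref{thm:main}.
\end{proposition}

\begin{proof}
Both matrices are invariant under reordering, and $M-M'=\begin{pmatrix}1&-1\\-1&1\end{pmatrix}$. The sum of its entries over $I\times J$ is $\big(\sum_{i\in I}(-1)^i\big)\big(\sum_{j\in J}(-1)^j\big)\in\{-1,0,1\}$, and it is $1$ for $I=J=\{1\}$. So $\hat\delta_\square=\frac14$.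

Let $X_{iu}=\frac12$ for all $i,u$. Encode $(i,u)$ by signs $(\epsilon_1,\epsilon_2)$ and $(j,w)$ by signs $(\epsilon_1',\epsilon_2')$. Then
\[
M_{ij}-M'_{uw}=\mathbf 1_{i=j}-\mathbf 1_{u\ne w}=\frac{1+\epsilon_1\epsilon_1'}2-\frac{1-\epsilon_2\epsilon_2'}2=\tfrac12(\epsilon_1\epsilon_1'+\epsilon_2\epsilon_2').
\]
The sum in \eqref{eq:cost} is therefore $\frac12\langle F_s,F_t\rangle$, where $F_s=(\mathbb E\,s\epsilon_1,\mathbb E\,s\epsilon_2)$ is an average over the four points of $\{\pm1\}^2$. It suffices to take $s,t$ to be indicators. For one point $F_s=(\pm\frac14,\pm\frac14)$ and $|F_s|^2=\frac18$. For two points $|F_s|^2$ is $\frac14$ if they share a coordinate and $0$ if not. Since $F_{1-s}=-F_s$, three points give $\frac18$, and zero or four points give $0$. Hence $\delta_\square\le\operatorname{cost}(X)\le\frac12\cdot\frac14=\frac18$, and $\frac14\le C\cdot\frac18$ forces $C\ge2$.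
\end{proof}

\section{From the rounding theorem to the cut distance}\label{sec:reduction}

We first round only the factor $X_{iu}$ in \eqref{eq:cost} and keep $X_{jw}$ fractional. For each test function $t$, summing over $(j,w)$ attaches a number $\varphi_t(i)$ to each vertex of $G$ and a number $\varphi_t(u)$ to each vertex of $G'$, and small cost means that $\sum X_{iu}|\varphi_t(i)-\varphi_t(u)|$ is small for all $t$ in a cube. We want a permutation with the same property. The hypothesis is an $\ell^1$ bound over a large family of functions. Grothendieck's inequality turns it into a quadratic bound with one system of prices valid for the whole family, which is the form that Theorem~\ref{thm:round} accepts.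

\smallskip\noindent\textbf{Grothendieck's inequality, factorization form} (see for example \cite{Pisier}). There is an absolute constant $K_G$ with the following property. If $\Lambda$ is a real matrix with $|s^\top\Lambda t|\le\zeta$ for all vectors $s,t$ with entries in $[-1,1]$, then there are probability vectors $\lambda,\mu$ such that $|s^\top\Lambda t|\le K_G\,\zeta\,(\sum_e\lambda_es_e^2)^{1/2}(\sum_\omega\mu_\omega t_\omega^2)^{1/2}$ for all real vectors $s,t$.

\begin{lemma}\label{lem:oneside}
Let $C_1=\sqrt2\,K_GC_*$. Let $X$ be a doubly stochastic $n\times n$ matrix, $(\Omega,\nu)$ a finite probability space, and $\alpha_i,\alpha'_u:\Omega\to\mathbb R$ for $i,u\in[n]$. Suppose that for all $t:\Omega\to[-1,1]$,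
\[
\sum_{i,u}\frac{X_{iu}}n\Big|\sum_\omega\nu(\omega)t(\omega)\big(\alpha_i(\omega)-\alpha'_u(\omega)\big)\Big|\le\zeta .
\]
Then there is a permutation $\pi$ such that for all $t:\Omega\to[-1,1]$,
\[
\frac1n\sum_i\Big|\sum_\omega\nu(\omega)t(\omega)\big(\alpha_i(\omega)-\alpha'_{\pi(i)}(\omega)\big)\Big|\le C_1\zeta .
\]
\end{lemma}

\begin{proof}
Let $A$ and $B$ be two copies of $[n]$, and define $\varphi_t(i)=\sum_\omega\nu(\omega)t(\omega)\alpha_i(\omega)$ on $A$ and $\varphi_t(u)=\sum_\omega\nu(\omega)t(\omega)\alpha'_u(\omega)$ on $B$. Let $\Lambda$ be the matrix on $\operatorname{supp}X\times\Omega$ with entries $\Lambda_{(i,u),\omega}=\frac{X_{iu}}n\nu(\omega)(\alpha_i(\omega)-\alpha'_u(\omega))$, so that $(\Lambda t)_e=\frac{X_e}n\Delta_e\varphi_t$. For $s,t$ with entries in $[-1,1]$ the hypothesis gives $|s^\top\Lambda t|\le\sum_e|(\Lambda t)_e|\le\zeta$. Take $\lambda,\mu$ from Grothendieck's inequality and fix $t$ with values in $[-1,1]$. Then $\sum\mu_\omega t_\omega^2\le1$, so $|s^\top\Lambda t|\le K_G\zeta(\sum\lambda_es_e^2)^{1/2}$ for all real $s$. Taking $s$ supported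 on one $e$ shows that $(\Lambda t)_e=0$ when $\lambda_e=0$. Taking $s_e=(\Lambda t)_e/\lambda_e$ where $\lambda_e>0$, and $s_e=0$ elsewhere, gives $\sum_{\lambda_e>0}(\Lambda t)_e^2/\lambda_e\le K_G^2\zeta^2$.

Prices must be positive, so we mix $\lambda$ with the probability vector $X/n$: put $\lambda'_e=\frac12(\lambda_e+X_e/n)$ and $p_e=\lambda'_e/X_e>0$. Then $P(X,p)=\sum_e\lambda'_e=1$ and, since $\lambda'\ge\lambda/2$,
\[
\mathcal E_{X,p}(\varphi_t)=\sum_e\frac{X_e^2}{\lambda'_e}(\Delta_e\varphi_t)^2=n^2\sum_e\frac{(\Lambda t)_e^2}{\lambda'_e}\le2K_G^2\zeta^2n^2 .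
\]
The prices do not depend on $t$, so Theorem~\ref{thm:round} gives one $\pi$ with $\sum_i|\varphi_t(i)-\varphi_t(\pi(i))|\le C_*\sqrt2K_G\zeta n$ for all $t$.
\end{proof}

If rows and columns may be permuted independently, we apply the lemma once to the rows and once to the columns.

\begin{theorem}\label{thm:rect}
Let $M,M'$ be real $m\times n$ matrices and let $X,X'$ be doubly stochastic of orders $m$ and $n$. Put
\[
\eta=\sup_{s,t}\Big|\sum_{i,u,j,w}\frac{X_{iu}}m\frac{X'_{jw}}n\,s(i,u)\,t(j,w)\,(M_{ij}-M'_{uw})\Big|,
\]
the supremum over $s,t$ with values in $[0,1]$. Then there are permutations $\pi$ of $[m]$ and $\pi'$ of $[n]$ with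
\[
\frac1{mn}\max_{I\subseteq[m],\,J\subseteq[n]}\Big|\sum_{i\in I,\,j\in J}(M_{ij}-M'_{\pi(i)\pi'(j)})\Big|\le4C_1^2\,\eta .
\]
\end{theorem}

\begin{proof}
As in Lemma~\ref{lem:cost}(c), the sum defining $\eta$ is at most $4\eta$ in absolute value for $s,t$ with values in $[-1,1]$. Letting $s(i,u)$ be the sign of the sum over $(j,w)$, we obtain the hypothesis of Lemma~\ref{lem:oneside} for $X$ with $\Omega=\operatorname{supp}X'$, $\nu=X'/n$, $\alpha_i(j,w)=M_{ij}$, $\alpha'_u(j,w)=M'_{uw}$, $\zeta=4\eta$. The lemma gives $\pi$ with
\[
\Big|\sum_i\frac{s(i)}m\sum_{j,w}\frac{X'_{jw}}n\,t(j,w)\,(M_{ij}-M'_{\pi(i)w})\Big|\le4C_1\eta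
\]
for all $s,t$ with values in $[-1,1]$. Letting $t(j,w)$ be the sign of the sum over $i$, we obtain the hypothesis of the lemma for $X'$ with $\Omega=[m]$, $\nu$ uniform, $\alpha_j(i)=M_{ij}$, $\alpha'_w(i)=M'_{\pi(i)w}$, $\zeta=4C_1\eta$. This gives $\pi'$ with $\frac1n\sum_j|\frac1m\sum_is(i)(M_{ij}-M'_{\pi(i)\pi'(j)})|\le4C_1^2\eta$ for all $s:[m]\to[-1,1]$. Take $s=\mathbf 1_I$ and keep only $j\in J$.
\end{proof}

For graphs the two permutations must coincide, and this argument gives no reason for $\pi=\pi'$. We therefore apply the lemma only once. By the symmetry of $M$ and $M'$ the same $\pi$ rounds the columns while the rows stay fractional, and the two one-sided estimates are joined through the fractional overlay itself.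

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:round}]
By Lemma~\ref{lem:cost} it suffices to prove the last statement. Let $\eta=\operatorname{cost}(X)$. As in the previous proof, Lemma~\ref{lem:oneside} applies with $\Omega=\operatorname{supp}X$, $\nu=X/n$, $\alpha_i(j,w)=M_{ij}$, $\alpha'_u(j,w)=M'_{uw}$, $\zeta=4\eta$, and gives $\pi$ such that for all $t$ with values in $[-1,1]$,
\begin{equation}\label{eq:oneside}
\frac1n\sum_i\Big|\sum_{j,w}\frac{X_{jw}}n\,t(j,w)\,(M_{ij}-M'_{\pi(i)w})\Big|\le4C_1\eta .
\end{equation}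
Let $f,g:[n]\to\{0,1\}$. For a pair $(i,j)$ introduce a partner $w$ of $j$ with weight $X_{jw}$ and a partner $i'$ of $\pi(i)$ with weight $X_{i'\pi(i)}$. These weights sum to $1$ over $w$ and over $i'$, so
\begin{multline*}
\frac1{n^2}\sum_{i,j}f(i)g(j)\big(M_{ij}-M'_{\pi(i)\pi(j)}\big)
=\frac1{n^2}\sum_{i,j,i',w}f(i)g(j)X_{i'\pi(i)}X_{jw}\\
\times\Big[\big(M_{ij}-M'_{\pi(i)w}\big)+\big(M'_{\pi(i)w}-M_{i'j}\big)+\big(M_{i'j}-M'_{\pi(i)\pi(j)}\big)\Big].
\end{multline*}
In the first term sum over $i'$; what remains is at most $4C_1\eta$ in absolute value by \eqref{eq:oneside} with $t(j,w)=g(j)$. In the second term put $u=\pi(i)$; it is minus the sum in \eqref{eq:cost} with $s(i',u)=f(\pi^{-1}(u))$ and $t(j,w)=g(j)$, so it is at most $\eta$ in absolute value. In the third term sum over $w$, put $u=\pi(i)$ and use the symmetry of $M$ and $M'$ to write it as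
\[
\frac1n\sum_jg(j)\sum_{i',u}\frac{X_{i'u}}n\,f(\pi^{-1}(u))\,\big(M_{ji'}-M'_{\pi(j)u}\big),
\]
which is at most $4C_1\eta$ in absolute value by \eqref{eq:oneside} with $t(i',u)=f(\pi^{-1}(u))$. By Lemma~\ref{lem:cost}(b), $\operatorname{cost}(\pi)\le(8C_1+1)\eta$.
\end{proof}

\section{Flows, networks and three examples}\label{sec:examples}

The rest of the paper proves Theorem~\ref{thm:round}.

\subsection*{Flows}
Let a finite multigraph be given, with a reference orientation of each edge (from $A$ to $B$ in the bipartite case), and let $\Delta_e\varphi$ be the value of $\varphi$ at the tail of $e$ minus its value at the head. A \emph{flow} is a real vector $f=(f_e)$, and its \emph{divergence} $\operatorname{div}f(x)$ is the net outflow at $x$, so that $\sum_ef_e\Delta_e\varphi=\sum_x\operatorname{div}f(x)\,\varphi(x)$. A \emph{unit flow} from $x$ to $y$ has divergence $\mathbf 1_x-\mathbf 1_y$. For a vertex set $Z$ let $\partial Z$ be the set of edges with exactly one end in $Z$. For a function on vertices or edges, $b(Z)$ or $y(\partial Z)$ denotes the sum over the set.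
\begin{enumerate}
\item[(F1)] \emph{Feasibility} (Gale; max-flow min-cut). Given capacities $y_e\ge0$ and a function $b$ on the vertices with total $0$, there is a flow with divergence $b$ and $|f_e|\le y_e$ if and only if $b(Z)\le y(\partial Z)$ for all vertex sets $Z$.
\item[(F2)] \emph{Integrality.} If $f$ has integral divergence, there is an integral flow $f'$ with the same divergence and $\lfloor f_e\rfloor\le f'_e\le\lceil f_e\rceil$.
\item[(F3)] \emph{Path decomposition.} For a flow $f$ with divergence $b$ there are finitely many weighted paths, each from a vertex with $b>0$ to a vertex with $b<0$, such that the paths starting at $x$ have total weight $b(x)$ if $b(x)>0$, the paths ending at $x$ have total weight $-b(x)$ if $b(x)<0$, and the paths through $e$ have total weight at most $|f_e|$. If $f$ is integral, all weights may be taken to be $1$.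
\end{enumerate}

\subsection*{Networks}
A \emph{network} is a finite connected graph with conductances $c_e>0$; the resistances are $r_e=1/c_e$. The Laplacian $L$ sends $\varphi$ to the divergence of the flow $(c_e\Delta_e\varphi)$, so $\varphi^\top L\varphi=\sum_ec_e(\Delta_e\varphi)^2$. Its kernel consists of the constants, and $L^+$ denotes its pseudoinverse. A function $h$ is \emph{harmonic} at $x$ if $(Lh)(x)=0$. The \emph{effective resistance} is $R(x,y)=(\mathbf 1_x-\mathbf 1_y)^\top L^+(\mathbf 1_x-\mathbf 1_y)$; it equals $\psi(x)-\psi(y)$ for any solution of $L\psi=\mathbf 1_x-\mathbf 1_y$, and $(c_e\Delta_e\psi)$ is the \emph{unit current} from $x$ to $y$. We write $R(e)$ for the effective resistance between the ends of $e$.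
\begin{enumerate}
\item[(E1)] \emph{Dirichlet principle.} $R(x,y)=\max\,(\varphi(x)-\varphi(y))^2/\varphi^\top L\varphi$ over nonconstant $\varphi$.
\item[(E2)] \emph{Thomson principle.} $R(x,y)=\min\sum_er_ef_e^2$ over unit flows $f$ from $x$ to $y$.
\item[(E3)] \emph{Rayleigh monotonicity.} $R(x,y)$ is nondecreasing in each $r_e$. It is also a rational, hence continuous, function of the positive resistances.
\item[(E4)] \emph{Kirchhoff's formula.} If a spanning tree $\tau$ is chosen with probability proportional to $\prod_{e\in\tau}c_e$, then $\Pr(e\in\tau)=c_eR(e)$. Summing over $e$ gives $\sum_ec_eR(e)=N-1$ on $N$ vertices.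
\end{enumerate}
In this language $\mathcal E_{X,p}$ is the energy form of the conductances $X_e/p_e$, and $P(X,p)=\sum_e\frac{p_e}{X_e}X_e^2$ is the energy of the flow $X$, which has divergence $\chi=\mathbf 1_A-\mathbf 1_B$. We call $R(e)/p_e$ the \emph{leverage} of $e$.

\subsection*{Examples}

\begin{example}[Large entries]\label{ex:large}
Suppose $X_e\ge1/D$ on $\operatorname{supp}X$. By (F2) the flow $X$ rounds to a $0/1$ flow with divergence $\chi$, that is, to a perfect matching $\pi$ inside $\operatorname{supp}X$. Then $\sum_a|\varphi(a)-\varphi(\pi(a))|\le\sum_e|\Delta_e\varphi|\le D\sum_eX_e|\Delta_e\varphi|$, and \eqref{eq:CS} gives \eqref{eq:round} with constant $D$. Rounding may cost one unit on every edge, and this is affordable when each edge already carries weight $1/D$.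
\end{example}

\begin{example}[Uniform entries]\label{ex:uniform}
Let $X_{ab}=1/n$ and $p\equiv1$, so $P(X,p)=n$. Subtract from $\varphi$ its mean over $B$; then $\mathcal E_{X,p}(\varphi)=\frac1n\sum_{a,b}(\varphi(a)-\varphi(b))^2=\sum_{x\in V}\varphi(x)^2$. For every bijection $\pi$ the left side of \eqref{eq:round} is at most $\sum_x|\varphi(x)|\le\sqrt{2n\,\mathcal E_{X,p}(\varphi)}$. So \eqref{eq:round} holds with constant $\sqrt2$ although the entries are small. Here $(\Delta_e\varphi)^2\le2\mathcal E_{X,p}(\varphi)$, so by (E1) every edge has leverage at most $2$.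
\end{example}

\begin{example}[Sparse cuts]\label{ex:cycle}
Let $0<\varepsilon\le\frac12$ and take $k$ disjoint copies of the $4$-cycle on $a_1,a_2,b_1,b_2$. The \emph{heavy} edges $a_1b_1,a_2b_2$ have weight $1-\varepsilon$ and price $\varepsilon$; the \emph{light} edges $a_1b_2,a_2b_1$ have weight $\varepsilon$ and price $1$. Then $P(X,p)\le4\varepsilon k$. The matching by heavy edges satisfies \eqref{eq:round} with constant $2$, by \eqref{eq:CS}. Suppose instead that $\pi$ uses the light edges in $j$ copies, and let $\varphi$ be the indicator of the union of the sets $\{a_1,b_1\}$ in these copies. The left side of \eqref{eq:round} is $2j$ and the energy is $2\varepsilon j$, so \eqref{eq:round} forces $j\le2C_*^2\varepsilon^2k$. Rounding the copies independently with marginals $X$ gives $j\approx\varepsilon k$ for large $k$, which is too many when $\varepsilon$ is small. A light edge has resistance $1/\varepsilon$, in parallel with a path of larger resistance, so its leverage is at least $1/(2\varepsilon)$.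
\end{example}

The obstruction in Example~\ref{ex:cycle} is general. For $\varphi=\mathbf 1_Z$ the left side of \eqref{eq:round} counts the pairs $a,\pi(a)$ separated by $Z$, and if the prices are $1$ on $\partial Z$ and tiny elsewhere, the right side is close to $C_*X(\partial Z)$. So a very sparse cut must not be crossed at all. Integrality makes this possible: a set with $X(\partial Z)<1$ has as many vertices in $A$ as in $B$ (Lemma~\ref{lem:balance}).

The proof reduces the general case to a variant of Example~\ref{ex:large}, losing a constant factor in total price and energy at each step.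
\begin{enumerate}
\item Replace $X$ by a doubly stochastic $Y$ that is supported on disjoint blocks and has all cuts inside a block at least $\frac14$ (Corollary~\ref{cor:blocks}).
\item Raise the prices, at most doubling their total, so that all leverages are at most $24$ (Lemma~\ref{lem:leverage}). This rests on an inequality for effective resistances that needs the bound on cuts (Proposition~\ref{prop:res}).
\item Replace $Y$ by $1/D$ times a multigraph with comparable energy form and total price, for an absolute constant $D$ (Lemma~\ref{lem:sparse}). Bounded leverage is what allows this.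
\item The multigraph need not be regular, so it need not contain a perfect matching. Instead round an electrical flow with divergence $\chi$ and match the ends of the resulting paths.
\end{enumerate}

\section{Cutting along sparse cuts}\label{sec:blocks}

Fix $X$ doubly stochastic on $A\times B$ and $V=A\cup B$. When a set $U$ is cut off, the weight of the edges leaving $U$ has to be replaced on both sides by new edges. To compare energies later, each new edge remembers a walk in $\operatorname{supp}X$ that simulates it.

A \emph{routed coupling} on $S\subseteq V$ is a finite family of labeled edges $k$, each with ends $a_k\in A\cap S$ and $b_k\in B\cap S$, a weight $y_k>0$, and a walk from $a_k$ to $b_k$ in the graph $(V,\operatorname{supp}X)$ that traverses $e$ exactly $m_k(e)$ times, such that the total weight of the labeled edges at each vertex of $S$ is $1$. The walks may leave $S$. The \emph{load} is $L(e)=\sum_ky_km_k(e)$, and the \emph{cuts} are the numbers $y(\partial Z)$ for $\emptyset\ne Z\subsetneq S$, taken in the multigraph of labeled edges. The matrix $X$, with one-step walks,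 is a routed coupling on $V$ with load $X$.

\begin{lemma}[Balance]\label{lem:balance}
If $Z\subseteq S$ and $y(\partial Z)<1$, then $|A\cap Z|=|B\cap Z|$, and the edges of $\partial Z$ at $A\cap Z$ and those at $B\cap Z$ both have total weight $\frac12y(\partial Z)$.
\end{lemma}

\begin{proof}
Sum the degrees over $A\cap Z$ and over $B\cap Z$. The edges inside $Z$ count once in each sum, so the integer $|A\cap Z|-|B\cap Z|$ is the difference of the two weights in the statement. Its absolute value is at most $y(\partial Z)<1$, so it is $0$.
\end{proof}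

This is where the unit node weights enter. We first carry out one round of the decomposition on a single cycle of Example~\ref{ex:cycle}, with $\varepsilon<\frac38$. The set $U=\{a_1,b_1\}$ has cut $2\varepsilon<\frac34$. On $U$ both vertices miss weight $\varepsilon$, and we add a second edge $a_1b_1$ of weight $\varepsilon$ routed along $a_1b_1$. On $\{a_2,b_2\}$ we add an edge $a_2b_2$ of weight $\varepsilon$ routed \emph{through} $U$, along the walk $a_2b_1a_1b_2$. The total loads are $1+\varepsilon$ on $a_1b_1$, $1-\varepsilon$ on $a_2b_2$ and $\varepsilon$ on the light edges, all at most $3X_e$.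

In general there are many rounds, and an edge inside $U$ is used both by the new block and by the traffic routed through $U$, which may be used again later. To keep the total load bounded, the load of the new blocks must be paid for by the decrease of the load that is passed on. An edge that is almost saturated by the through traffic yields almost no decrease, so it must not lie inside a block. For a suitable choice of the traffic such edges form cuts of $U$, and we split $U$ along them.

\begin{lemma}[One round]\label{lem:oneround}
Let $y$ be a routed coupling on $S$ with load $L$ and with some cut less than $\frac34$. Then there are a set $\emptyset\ne U\subsetneq S$, a partition $U=R_1\cup\dots\cup R_r$, routed couplings on the $R_i$ with all cuts at least $\frac14$ and loads $L_i$, and a routed coupling on $S\setminus U$ with load $L'$, such that $\sum_iL_i(e)\le12(L(e)-L'(e))$ for all $e$.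
\end{lemma}

\begin{proof}
Let $U$ be inclusion-minimal among the nonempty proper subsets of $S$ with $\gamma:=y(\partial U)<\frac34$. By minimality,
\begin{equation}\label{eq:minimal}
y(\partial Z)\ge\tfrac34\qquad\text{for all }\emptyset\ne Z\subsetneq U.
\end{equation}
Call the edges of $\partial U$ \emph{boundary edges} and the edges with both ends in $U$ \emph{inner edges}. For $x\in U$ let $\omega(x)$ be the weight of the boundary edges at $x$, and let $\beta(x)=\omega(x)$ on $A\cap U$ and $\beta(x)=-\omega(x)$ on $B\cap U$. Then $\omega(U)=\gamma$, $\beta(U)=0$ by Lemma~\ref{lem:balance}, and $|\beta(Z)|\le\omega(Z)$. For $Z\subseteq U$ let $I(Z)$ be the weight of the inner edges between $Z$ and $U\setminus Z$, so $y(\partial Z)=I(Z)+\omega(Z)$.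

\emph{The through traffic.} For $\emptyset\ne Z\subsetneq U$, \eqref{eq:minimal} gives
\[
I(Z)\ge\tfrac34-\omega(Z)>\gamma-\omega(Z)=\omega(U\setminus Z)\ge|\beta(U\setminus Z)|=|\beta(Z)|,
\]
and for $Z=\emptyset$ or $Z=U$ we have $I(Z)=\beta(Z)=0$. By (F1) there is a flow $f$ on the inner edges with divergence $\beta$ and $|f_k|\le y_k$. These flows form a compact set; choose one that minimizes the excess $\sum_k\max(|f_k|-\frac34y_k,0)$. Let $\rho_k=|f_k|/y_k$.

Define a directed multigraph on $U$: an inner edge with $\rho_k<\frac34$ gives arcs in both directions, and an inner edge with $\rho_k\ge\frac34$ gives only the arc opposite to its flow. We claim that \emph{if $\rho_k>\frac34$ and $f_k$ flows from $x$ to $x'$, there is no directed path from $x$ to $x'$}. Suppose there is a simple one. It does not use $k$, whose only arc enters $x$. Push $\varepsilon>0$ along the path and decrease $|f_k|$ by $\varepsilon$; the divergence is unchanged. For small $\varepsilon$, the edges of the path with $\rho<\frac34$ keep $\rho<\frac34$, those with $\rho\ge\frac34$ are traversed against their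 flow and so $|f|$ decreases on them, and the excess of $k$ drops by $\varepsilon$. The new flow is feasible and has smaller excess, a contradiction.

\emph{The pieces.} Let $R_1,\dots,R_r$ be the strongly connected components, ordered so that every arc between different components goes from a later one to an earlier one, and let $Z_i=R_1\cup\dots\cup R_i$, $Z_0=\emptyset$. By the claim,
\begin{equation}\label{eq:inside}
\rho_k\le\tfrac34\quad\text{for every edge $k$ with both ends in the same }R_i.
\end{equation}
No arc leaves $Z_i$, so every inner edge between $Z_i$ and $U\setminus Z_i$ has $\rho_k\ge\frac34$ and carries flow out of $Z_i$. The net flow out of $Z_i$ is $\beta(Z_i)$, hence $\beta(Z_i)\ge\frac34I(Z_i)$. An edge of $\partial R_i$ goes to $Z_{i-1}$, to $U\setminus Z_i$, or out of $U$. Using $\beta(Z_{i-1})\le\omega(Z_{i-1})$ and $\beta(Z_i)=-\beta(U\setminus Z_i)\le\omega(U\setminus Z_i)$ we get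
\begin{equation}\label{eq:piece}
y(\partial R_i)\le I(Z_{i-1})+I(Z_i)+\omega(R_i)\le\tfrac43\big(\omega(Z_{i-1})+\omega(U\setminus Z_i)+\omega(R_i)\big)=\tfrac43\gamma<1 .
\end{equation}
This explains the threshold $\frac34$: it keeps each piece within reach of Lemma~\ref{lem:balance}.

\emph{The coupling on a piece $R=R_i$.} For $x\in R$ let $\omega_R(x)$ be the weight of the edges from $x$ to $S\setminus R$, and let $\beta_R=\omega_R$ on $A\cap R$ and $\beta_R=-\omega_R$ on $B\cap R$. By \eqref{eq:piece} and Lemma~\ref{lem:balance}, the positive and the negative values of $\beta_R$ both total $\frac12y(\partial R)<\frac12$ in absolute value, so $\beta_R(R)=0$ and $|\beta_R(Z)|<\frac12$ for all $Z\subseteq R$. For $\emptyset\ne Z\subsetneq R$ let $I_R(Z)$ be the weight of the edges between $Z$ and $R\setminus Z$. Such edges are counted in both $\partial Z$ and $\partial(R\setminus Z)$, and the edges of $\partial R$ in exactly one of them, so by \eqref{eq:minimal} and \eqref{eq:piece},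
\[
I_R(Z)=\tfrac12\big(y(\partial Z)+y(\partial(R\setminus Z))-y(\partial R)\big)\ge\tfrac12\big(\tfrac32-1\big)=\tfrac14 .
\]
Thus $\beta_R(Z)\le2I_R(Z)$, and (F1) gives a flow on the edges inside $R$ with divergence $\beta_R$ and capacities $2y_k$. Decompose it by (F3) into weighted paths from $A\cap R$ to $B\cap R$. For each path add a labeled edge with the same ends and weight, whose walk is the concatenation of the walks of the edges of the path, reversed where necessary. Together with the old edges inside $R$ this is a routed coupling on $R$, since the degree of $x$ is $(1-\omega_R(x))+\omega_R(x)$. Its cuts are at least $I_R(Z)\ge\frac14$. With $M_i(e)=\sum_{k\text{ inside }R_i}y_km_k(e)$, its load is $L_i\le M_i+2M_i=3M_i$.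

\emph{The coupling on $S'=S\setminus U$.} Decompose $f$ by (F3) into paths $Q$ of weight $z_Q$ from $a_Q\in A\cap U$ to $b_Q\in B\cap U$. For each $Q$, each boundary edge $k'$ at $b_Q$, with other end $a'\in A\cap S'$, and each boundary edge $k''$ at $a_Q$, with other end $b'\in B\cap S'$, introduce an edge $a'b'$ of weight
\[
z_Q\,\frac{y_{k'}}{\omega(b_Q)}\,\frac{y_{k''}}{\omega(a_Q)},
\]
whose walk follows $k'$ from $a'$ to $b_Q$, then $Q$ backward to $a_Q$, then $k''$ to $b'$. Keep the old edges inside $S'$. (If $\gamma=0$, nothing is introduced.) For fixed $k'$ at $b$, summing over $k''$ leaves $z_Qy_{k'}/\omega(b)$, and the paths ending at $b$ have total weight $\omega(b)$; so the new edges through $k'$ have total weight $y_{k'}$. For fixed $k''$ at $a$ the same computation, with the paths starting at $a$, gives $y_{k''}$. Hence all degrees in $S'$ are still $1$. The new edges through $Q$ have total weight $z_Q$, so an inner edge $k$ is used with total weight at most $|f_k|$. The edges inside $S'$ and the boundary edges contribute to the load as before, so by \eqref{eq:inside},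
\[
L'(e)\le L(e)-\sum_{k\text{ inner}}(y_k-|f_k|)\,m_k(e)\le L(e)-\tfrac14\sum_iM_i(e).
\]
Therefore $\sum_iL_i\le3\sum_iM_i\le12(L-L')$.
\end{proof}

\begin{corollary}\label{cor:blocks}
Let $X$ and $p$ be as in Theorem~\ref{thm:round}. There are a partition of $V$ into blocks, a doubly stochastic matrix $Y$ on $A\times B$ whose edges lie inside the blocks, and prices $q_e>0$ on $\operatorname{supp}Y$, such that $Y(\partial Z)\ge\frac14$ for every nonempty proper subset $Z$ of a block and
\[
P(Y,q)\le12\,P(X,p),\qquad\mathcal E_{Y,q}(\varphi)\le12\,\mathcal E_{X,p}(\varphi)\quad\text{for all }\varphi .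
\]
\end{corollary}

\begin{proof}
Start with $X$ on $S=V$. While the current coupling has a cut less than $\frac34$, apply Lemma~\ref{lem:oneround}, declare the $R_i$ blocks and continue with $S\setminus U$. The set shrinks and stays nonempty, so the process stops with a coupling whose cuts are at least $\frac34$; its vertex set is the last block. If $L^{(0)}=X,L^{(1)},\dots,L^{(\ell)}$ are the successive loads, the total load $L^*$ of the couplings on the blocks is at most $12\sum_{j<\ell}(L^{(j)}-L^{(j+1)})+L^{(\ell)}\le12X$.

Give the labeled edge $k$ the price $p_k=\sum_em_k(e)p_e$ of its walk; it is positive since $a_k\ne b_k$. Then $\sum_ky_kp_k=\sum_eL^*(e)p_e\le12P(X,p)$. Along the walk, the triangle and Cauchy--Schwarz inequalities give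
\[
(\Delta_k\varphi)^2\le\Big(\sum_em_k(e)|\Delta_e\varphi|\Big)^2\le p_k\sum_em_k(e)\frac{(\Delta_e\varphi)^2}{p_e},
\]
so $\sum_k\frac{y_k}{p_k}(\Delta_k\varphi)^2\le\sum_eL^*(e)(\Delta_e\varphi)^2/p_e\le12\mathcal E_{X,p}(\varphi)$. Now merge parallel edges: let $Y_{ab}=\sum y_k$ and $q_{ab}=Y_{ab}/\sum(y_k/p_k)$, with sums over the labeled edges from $a$ to $b$. Degrees, cuts and the energy form are unchanged, and $Y_{ab}q_{ab}=(\sum y_k)^2/\sum(y_k/p_k)\le\sum y_kp_k$ by the Cauchy--Schwarz inequality.
\end{proof}

\section{Effective resistances in a well-connected block}\label{sec:res}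

\begin{proposition}\label{prop:res}
Let $Y$ be doubly stochastic on $A\times B$ with $Y(\partial Z)\ge\frac14$ for all $\emptyset\ne Z\subsetneq V=A\cup B$. Then for arbitrary resistances $r_e>0$ on $\operatorname{supp}Y$, with effective resistances $R_r$,
\[
\sum_eY_eR_r(e)\le12\sum_er_eY_e^2 .
\]
\end{proposition}

For $r_e=1/Y_e$ the left side is $|V|-1$ by (E4) and $\sum_er_eY_e^2=|V|/2$, with no assumption on cuts. For general $r$ the assumption is needed: for one cycle of Example~\ref{ex:cycle} with $r_e=p_e/X_e$, the two light edges contribute at least $2\varepsilon\cdot\frac1{2\varepsilon}=1$ on the left, while $\sum_er_eX_e^2\le4\varepsilon$.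

By (E2) it suffices to find, independently of $r$, a unit flow $f_j$ between the ends of each edge $j$ such that $\sum_jY_jf_j(e)^2\le12Y_e^2$ for all $e$. We take currents in an auxiliary network. In any network, let $e=uv$ and $j=ab$ be edges, let $i_j$ be the unit current from $a$ to $b$, and let $h_e$ be the function with $h_e(u)=1$, $h_e(v)=0$ that is harmonic elsewhere. The function $L^+(\mathbf 1_u-\mathbf 1_v)$ is harmonic off $\{u,v\}$ and drops by $R(e)$ from $u$ to $v$, so it equals $R(e)h_e$ up to a constant. By the symmetry of $L^+$,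
\begin{equation}\label{eq:recip}
i_j(e)=c_e(\mathbf 1_u-\mathbf 1_v)^\top L^+(\mathbf 1_a-\mathbf 1_b)=c_eR(e)\,\Delta_jh_e .
\end{equation}
If the conductances can be chosen with $c_eR(e)$ proportional to $Y_e$, the required bound becomes a bound on $\sum_jc_jR(j)(\Delta_jh_e)^2$. The next lemma estimates this sum in any network. For a vertex $z$ put $D_z=\sum_wc_{zw}R(z,w)$ and $\kappa_z=2-D_z$, with $c_{zw}=0$ for non-edges. By (E4), $D_z$ is the expected degree of $z$ in the random spanning tree and $\sum_z\kappa_z=2N-2(N-1)=2$.

\begin{lemma}\label{lem:theta}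
Let $u\ne v$ be vertices of a network and let $h$ be harmonic off $\{u,v\}$ with $h_u=1$, $h_v=0$. Then
\[
\Theta:=\sum_{\{x,y\}}c_{xy}R(x,y)(h_x-h_y)^2\le1+\sum_w\kappa_wh_w(1-h_w).
\]
\end{lemma}

The last term cannot be dropped. In the triangle with $c_{uv}=c$ and $c_{zu}=c_{zv}=1$ the three spanning trees have weights $1,c,c$, so (E4) gives $c_eR(e)=\frac{2c}{1+2c}$ for $uv$ and $\frac{1+c}{1+2c}$ for the other two edges. With $h_z=\frac12$ we get $\Theta=\frac{1+5c}{2+4c}$ and $\kappa_z=\frac{2c}{1+2c}$, and both sides tend to $\frac54$ as $c\to\infty$.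

\begin{proof}
Let $\Psi=\Theta-\sum_w\kappa_wh_w(1-h_w)$. On two vertices $c_{uv}R(u,v)=1$ and $\Psi=1$. We show that eliminating a vertex $z\notin\{u,v\}$ does not decrease $\Psi$; induction on the number of vertices then gives $\Psi\le1$.

\emph{Elimination.} Let $c_z=\sum_wc_{zw}$ and $\mu(w)=c_{zw}/c_z$. Delete $z$ and add $c_z\mu(w)\mu(w')$ to the conductance of each pair $w\ne w'$; primes denote quantities of the new network. It is connected, since the neighbors of $z$ become pairwise adjacent. If $\psi$ is a function on the remaining vertices, extended by $\psi_z=\sum_w\mu(w)\psi_w$, then $(L\psi)(z)=0$ and for $t\ne z$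
\[
(L'\psi)(t)=\sum_{w\ne z}c_{tw}(\psi_t-\psi_w)+c_{tz}\sum_w\mu(w)(\psi_t-\psi_w)=(L\psi)(t).
\]
Hence $h$ stays harmonic off $\{u,v\}$, and a solution of $L'\psi=\mathbf 1_a-\mathbf 1_b$ extends to a solution of $L\psi=\mathbf 1_a-\mathbf 1_b$, so $R'(a,b)=R(a,b)$.

\emph{Euclidean embedding.} Let $x_w=(L^+)^{1/2}\mathbf 1_w$, $\xi=L^{1/2}\mathbf 1_z$ and $a_w=x_w-x_z$. Then $R(w,w')=|x_w-x_{w'}|^2$ and $|\xi|^2=c_z$. Since $L^{1/2}(L^+)^{1/2}$ is the projection onto the functions of sum $0$, we have $\langle\xi,a_w\rangle=-1$ for $w\ne z$. Let $\mathbb E$ denote expectation over independent $w,w'\sim\mu$. From $L\mathbf 1_z=c_z(\mathbf 1_z-\mathbb E\,\mathbf 1_w)$ we get $\mathbb E\,a_w=-(L^+)^{1/2}L\mathbf 1_z/c_z=-\xi/c_z$. Thus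
\begin{equation}\label{eq:embed}
\langle a_t,\mathbb E\,a_w\rangle=\frac1{c_z}\quad(t\ne z),\qquad\mathbb E|a_w|^2=\frac{D_z}{c_z}.
\end{equation}

\emph{Change of $\kappa$.} For $t\ne z$, \eqref{eq:embed} gives $\mathbb E\,R(t,w)=\mathbb E|a_t-a_w|^2=R(t,z)-\frac2{c_z}+\frac{D_z}{c_z}=R(t,z)-\frac{\kappa_z}{c_z}$. Hence $D'_t=D_t-c_{tz}R(t,z)+c_{tz}\mathbb E\,R(t,w)=D_t-\mu(t)\kappa_z$, that is, $\kappa'_t=\kappa_t+\mu(t)\kappa_z$. Let $\eta_w=h_w-h_z$ and $m=\mathbb E\eta_w^2$. Harmonicity at $z$ says $\mathbb E\eta_w=0$, so $\mathbb E\,h_w(1-h_w)=h_z(1-h_z)-m$ and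
\begin{equation}\label{eq:kappa}
\sum_{t\ne z}\kappa'_th_t(1-h_t)=\sum_t\kappa_th_t(1-h_t)-\kappa_zm .
\end{equation}

\emph{Change of $\Theta$.} Write $a,\eta$ for $a_w,\eta_w$ and $a',\eta'$ for $a_{w'},\eta_{w'}$. The deleted edges contributed $c_z\mathbb E|a|^2\eta^2$ to $\Theta$, and the added conductances contribute $\frac{c_z}2\mathbb E|a-a'|^2(\eta-\eta')^2$ to $\Theta'$. Expand $(|a|^2+|a'|^2-2\langle a,a'\rangle)(\eta^2+\eta'^2-2\eta\eta')$. The terms $|a|^2\eta\eta'$ and $|a'|^2\eta\eta'$ have expectation $0$, and by \eqref{eq:embed} the rest gives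
\begin{align*}
\mathbb E|a-a'|^2(\eta-\eta')^2&=2\,\mathbb E|a|^2\eta^2+2m\,\mathbb E|a|^2-4\,\mathbb E\,\eta^2\langle a,\mathbb Ea'\rangle+4|\mathbb E\,\eta a|^2\\
&=2\,\mathbb E|a|^2\eta^2+\frac{2m(D_z-2)}{c_z}+4|\mathbb E\,\eta a|^2 .
\end{align*}
Therefore $\Theta'=\Theta-\kappa_zm+2c_z|\mathbb E\,\eta a|^2$. Subtracting \eqref{eq:kappa} gives $\Psi'=\Psi+2c_z|\mathbb E\,\eta a|^2\ge\Psi$.
\end{proof}

It remains to construct conductances with $c_eR(e)$ proportional to $Y_e$. By (E4) this asks for a weighted spanning tree measure with prescribed marginals. The possible marginal vectors of random spanning trees are described by a theorem of Edmonds: for a connected graph with $N$ vertices and edge set $E$, the convex hull of the indicators $\mathbf 1_\tau$ of spanning trees is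
\[
\{x\ge0:\ x(E)=N-1,\ x(E[U])\le|U|-1\text{ for }2\le|U|<N\},
\]
where $E[U]$ is the set of edges inside $U$. If all degrees are $1$, the weight inside $U$ is $\frac12(|U|-Y(\partial U))$, so a multiple of $Y$ satisfies these constraints when all cuts are at least $1$. Our cuts are only at least $\frac14$, and we repair this by replacing each vertex with four copies.

\begin{proof}[Proof of Proposition~\ref{prop:res}]
\emph{Blow-up.} On $\hat V=V\times[4]$ give each of the $16$ copies $\{(a,k),(b,l)\}$ of an edge $ab$ the weight $\hat Y=Y_{ab}/4$. All degrees are $1$. Let $N=|\hat V|$ and let $\hat E$ be the edge set. For $\emptyset\ne U\subsetneq\hat V$ let $\theta_x$ be the fraction of the copies of $x$ that lie in $U$; then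
\[
\hat Y(\partial U)=4\sum_{ab}Y_{ab}\big(\theta_a(1-\theta_b)+(1-\theta_a)\theta_b\big).
\]
If $0<\theta_x<1$ for some $x$, each bracket at $x$ is a convex combination of $\theta_x$ and $1-\theta_x$, hence at least $\frac14$, and the edges at $x$ have $Y$-weight $1$; so the cut is at least $1$. Otherwise $U=Z\times[4]$ with $\emptyset\ne Z\subsetneq V$ and the cut is $4Y(\partial Z)\ge1$. In particular the blow-up is connected.

\emph{Marginals.} Let $\lambda=2(N-1)/N$ and $\Pi=\lambda\hat Y$. Then $\Pi>0$ on $\hat E$, $\Pi(\hat E)=\lambda N/2=N-1$, and for $2\le|U|<N$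
\[
\Pi(\hat E[U])=\tfrac\lambda2\big(|U|-\hat Y(\partial U)\big)\le\big(1-\tfrac1N\big)(|U|-1)<|U|-1 .
\]
All inequalities in Edmonds' description are strict. So if $\bar\tau$ is the average of all $\mathbf 1_\tau$, the point $\Pi+\varepsilon(\Pi-\bar\tau)$ lies in the polytope for small $\varepsilon>0$. Since $\Pi$ is a convex combination of this point and $\bar\tau$ with positive coefficients, $\Pi=\sum_\tau\alpha_\tau\mathbf 1_\tau$ with all $\alpha_\tau>0$ and $\sum\alpha_\tau=1$.

Consider the smooth function $\Phi(w)=\log\sum_\tau\exp\langle\mathbf 1_\tau-\Pi,w\rangle$ on $\mathbb R^{\hat E}$. It is invariant under translation by $K=\{w:\langle\mathbf 1_\tau-\Pi,w\rangle=0\text{ for all }\tau\}$. For $0\ne w\in K^\perp$ the numbers $\langle\mathbf 1_\tau-\Pi,w\rangle$ are not all $0$ and their $\alpha$-average is $0$, so their maximum is positive. By compactness of the unit sphere and homogeneity, $\Phi(w)\ge\max_\tau\langle\mathbf 1_\tau-\Pi,w\rangle\ge c_0|w|$ on $K^\perp$ for some $c_0>0$. Hence $\Phi$ attains its minimum at some $w$. The equation $\nabla\Phi(w)=0$ says that the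 spanning tree measure with conductances $c_e=e^{w_e}$ has marginals $\Pi_e$. By (E4), $c_eR(e)=\Pi_e$ in this network.

\emph{Currents.} Now $D_x=\sum_{e\ni x}\Pi_e=\lambda$, so $\kappa_x=2/N>0$ for all $x$. Since $h(1-h)\le\frac14$, Lemma~\ref{lem:theta} gives $\sum_j\Pi_j(\Delta_jh_e)^2\le1+N\cdot\frac2N\cdot\frac14=\frac32$ for each $e\in\hat E$. By \eqref{eq:recip}, and since $\lambda\le2$,
\begin{equation}\label{eq:currents}
\sum_{j\in\hat E}\hat Y_j\,i_j(e)^2=\frac{\Pi_e^2}\lambda\sum_j\Pi_j(\Delta_jh_e)^2\le\tfrac32\lambda\hat Y_e^2\le3\hat Y_e^2 .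
\end{equation}

\emph{Projection.} For $j=ab$ and $e$ in $\operatorname{supp}Y$ let $f_j(e)=\frac1{16}\sum_{\hat\jmath}\sum_{\hat e}i_{\hat\jmath}(\hat e)$, with sums over the copies of $j$ and of $e$. For fixed $\hat\jmath$, the flow $e\mapsto\sum_{\hat e}i_{\hat\jmath}(\hat e)$ has at $x$ the sum of the divergences of $i_{\hat\jmath}$ at the copies of $x$, so it is a unit flow from $a$ to $b$, and so is the average $f_j$. Apply Minkowski's inequality to the sum over $\hat e$, then the Cauchy--Schwarz inequality to the average over $\hat\jmath$, and use $Y_j/16=\hat Y_{\hat\jmath}/4$ and \eqref{eq:currents}: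
\[
\Big(\sum_jY_jf_j(e)^2\Big)^{1/2}\le\sum_{\hat e}\Big(\frac14\sum_{\hat\jmath\in\hat E}\hat Y_{\hat\jmath}\,i_{\hat\jmath}(\hat e)^2\Big)^{1/2}\le16\cdot\frac{\sqrt3}2\cdot\frac{Y_e}4=\sqrt{12}\,Y_e .
\]
By (E2), $R_r(j)\le\sum_er_ef_j(e)^2$. Multiply by $Y_j$ and sum over $j$.
\end{proof}

\section{Sparsification and rounding}\label{sec:final}

Let $Y,q$ and the blocks be as in Corollary~\ref{cor:blocks}. Each block has as many vertices in $A$ as in $B$, $Y$ is doubly stochastic on it, and $\operatorname{supp}Y$ connects it because its cuts are positive. For prices $q'$ on $\operatorname{supp}Y$ let $R_{q'}(e)$ be the effective resistance of $e$ in its block with resistances $q'_e/Y_e$. Proposition~\ref{prop:res}, summed over the blocks, reads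
\begin{equation}\label{eq:average}
\sum_eY_eR_{q'}(e)\le12\,P(Y,q')\qquad\text{for all prices }q'.
\end{equation}
So leverage is bounded on average. To bound it for every edge we raise the price of $e$ by a small multiple of its effective resistance. This raises the resistances in turn, so we iterate, and \eqref{eq:average}, which holds for \emph{all} prices, keeps the total price bounded.

\begin{lemma}[Bounded leverage]\label{lem:leverage}
There are prices $\tilde q\ge q$ with $P(Y,\tilde q)\le2P(Y,q)$ and $R_{\tilde q}(e)\le24\,\tilde q_e$ for all $e\in\operatorname{supp}Y$.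
\end{lemma}

\begin{proof}
Let $q^{(0)}=q$ and $q^{(i+1)}=q+\frac1{24}R_{q^{(i)}}$. Then $q^{(1)}\ge q^{(0)}$, and by (E3) and induction the sequence is nondecreasing. By \eqref{eq:average}, $P(Y,q^{(i+1)})\le P(Y,q)+\frac12P(Y,q^{(i)})$, so $P(Y,q^{(i)})\le2P(Y,q)$ for all $i$. As $Y_e>0$, each coordinate is bounded, and the sequence converges to some $\tilde q\ge q$ with $P(Y,\tilde q)\le2P(Y,q)$. By continuity $\tilde q=q+\frac1{24}R_{\tilde q}$, so $R_{\tilde q}\le24\tilde q$.
\end{proof}

Put $Q=P(Y,\tilde q)$ and $\mathcal E=\mathcal E_{Y,\tilde q}$. Raising prices lowers the energy, so Corollary~\ref{cor:blocks} gives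
\begin{equation}\label{eq:QE}
Q\le24\,P(X,p),\qquad\mathcal E(\varphi)\le12\,\mathcal E_{X,p}(\varphi).
\end{equation}

We now replace $Y$ by a multigraph. A large multiple $2^TY$ is nearly integral, and we halve the resulting multigraph repeatedly while preserving the energy form. The tool is the following theorem of Marcus, Spielman and Srivastava \cite[Cor.~1.5]{MSS}: if vectors $u_i$ satisfy $\sum_iu_iu_i^\top=\mathrm{Id}$ and $|u_i|^2\le\varepsilon$, then the indices split into two parts $S$, each satisfying
\[
\Big\|\sum_{i\in S}u_iu_i^\top\Big\|\le\big(1/\sqrt2+\sqrt\varepsilon\big)^2=\tfrac12+\sqrt{2\varepsilon}+\varepsilon .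
\]
At scale $2^t$ the parameter $\varepsilon$ is the leverage times $O(2^{-t})$, so bounded leverage lets the halving continue down to a constant scale with summable errors.

\begin{lemma}[Sparsification]\label{lem:sparse}
There are an absolute constant $D\ge1$ and a multigraph $\Gamma$ on $V$, whose edges $c$ are copies of edges $e\in\operatorname{supp}Y$ with prices $\tilde q_c=\tilde q_e$, such that $\sum_{c\in\Gamma}\tilde q_c\le2DQ$ and for all $\varphi$
\begin{equation}\label{eq:spectral}
\frac D2\,\mathcal E(\varphi)\le\sum_{c\in\Gamma}\frac{(\Delta_c\varphi)^2}{\tilde q_c}\le2D\,\mathcal E(\varphi).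
\end{equation}
\end{lemma}

\begin{proof}
Let $\mathcal H$ be the space of functions on $V$ modulo the functions constant on each block, with the inner product whose quadratic form is $\mathcal E$; it is positive definite because the blocks are connected. Identify $\mathcal H$ with a Euclidean space, let $x_e\in\mathcal H$ represent the functional $\varphi\mapsto\Delta_e\varphi$, and let $w_e=x_e/\sqrt{\tilde q_e}$. By (E1), $|x_e|^2=\max_\varphi(\Delta_e\varphi)^2/\mathcal E(\varphi)=R_{\tilde q}(e)$, so $|w_e|^2\le24$. For a multiset $\Gamma$ of edges, the operator $\sum_{c\in\Gamma}w_cw_c^\top$ has the quadratic form in the middle of \eqref{eq:spectral}, and $\sum_eY_ew_ew_e^\top=\mathrm{Id}$. We write $\preceq$ for the order of quadratic forms.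

Let $\theta_t=\sqrt{96\cdot2^{-t}}+48\cdot2^{-t}$. The series $\sum\theta_t$ converges; fix an integer $t_0\ge0$ with $\sum_{t>t_0}2\theta_t\le\frac14$ and put $D=2^{t_0}$. Choose $T>t_0$ with $\lceil2^TY_e\rceil\le\frac98\,2^TY_e$ for all $e\in\operatorname{supp}Y$, and let $\Gamma_T$ contain $\lceil2^TY_e\rceil$ copies of $e$. We construct $\Gamma_T\supseteq\Gamma_{T-1}\supseteq\dots\supseteq\Gamma_{t_0}$. With $S_t=\sum_{c\in\Gamma_t}w_cw_c^\top$ we have $\mathrm{Id}\preceq2^{-T}S_T\preceq\frac98\mathrm{Id}$ and $\sum_{\Gamma_T}\tilde q_c\le\frac98\,2^TQ$.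

Suppose $t>t_0$ and $2^{-t}S_t\succeq\frac12\mathrm{Id}$. The vectors $u_c=S_t^{-1/2}w_c$, $c\in\Gamma_t$, satisfy $\sum u_cu_c^\top=\mathrm{Id}$ and $|u_c|^2\le2\cdot2^{-t}\cdot24$. The theorem with $\varepsilon=48\cdot2^{-t}$ splits $\Gamma_t$ into two parts, each with $\sum w_cw_c^\top\preceq(\frac12+\theta_t)S_t$; since the two sums add up to $S_t$, each is also $\succeq(\frac12-\theta_t)S_t$. Let $\Gamma_{t-1}$ be the part with the smaller total price. Then the total price is at least halved, and
\[
(1-2\theta_t)\,2^{-t}S_t\preceq2^{-(t-1)}S_{t-1}\preceq(1+2\theta_t)\,2^{-t}S_t .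
\]
By downward induction, for $t_0\le t\le T$,
\[
\tfrac34\mathrm{Id}\preceq\prod_{s=t+1}^T(1-2\theta_s)\,\mathrm{Id}\preceq2^{-t}S_t\preceq\tfrac98\prod_{s=t+1}^T(1+2\theta_s)\,\mathrm{Id}\preceq\tfrac98e^{1/4}\mathrm{Id}\preceq2\,\mathrm{Id},
\]
so the assumption for the next step always holds, and $\sum_{\Gamma_t}\tilde q_c\le\frac98\,2^tQ$. Take $\Gamma=\Gamma_{t_0}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:round}]
Give each $c\in\Gamma$ the resistance $\tilde q_c$. By the lower bound in \eqref{eq:spectral}, a function of zero energy on $\Gamma$ is constant on each block, so $\Gamma$ connects each block. The function $\chi=\mathbf 1_A-\mathbf 1_B$ has sum $0$ on each block, so there is $\psi$ such that the flow $f_c=\Delta_c\psi/\tilde q_c$ on $\Gamma$ has divergence $\chi$. Let $F=\sum_c\tilde q_cf_c^2=\sum_c(\Delta_c\psi)^2/\tilde q_c$ be its energy. The flow $Y$ on $\operatorname{supp}Y$ has the same divergence, so by \eqref{eq:CS} for $Y,\tilde q$ and by \eqref{eq:spectral},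
\[
F=\sum_cf_c\Delta_c\psi=\sum_x\chi(x)\psi(x)=\sum_eY_e\Delta_e\psi\le\sqrt{Q\,\mathcal E(\psi)}\le\sqrt{2QF/D}.
\]
Hence $F\le2Q/D$.

By (F2) there is an integral flow $f'$ on $\Gamma$ with divergence $\chi$ and $|f'_c|\le1+|f_c|$. By (F3) it yields unit paths such that each $a\in A$ is the start of exactly one path, each $b\in B$ is the end of exactly one path, and each $c$ lies on at most $|f'_c|$ paths. Let $\pi(a)$ be the end of the path that starts at $a$. This bijection does not depend on $\varphi$. The triangle inequality along the paths, the Cauchy--Schwarz inequality and Lemma~\ref{lem:sparse} give, for every $\varphi$,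
\begin{align*}
\sum_a|\varphi(a)-\varphi(\pi(a))|&\le\sum_c(1+|f_c|)\,|\Delta_c\varphi|\\
&\le\Big[\Big(\sum_c\tilde q_c\Big)^{1/2}+\Big(\sum_c\tilde q_cf_c^2\Big)^{1/2}\Big]\Big(\sum_c\frac{(\Delta_c\varphi)^2}{\tilde q_c}\Big)^{1/2}\\
&\le\big[\sqrt{2DQ}+\sqrt{2Q/D}\,\big]\sqrt{2D\,\mathcal E(\varphi)}=(2D+2)\sqrt{Q\,\mathcal E(\varphi)} .
\end{align*}
The first term is the cost of rounding by one unit on every edge, as in Example~\ref{ex:large}, and it is controlled because the total price of $\Gamma$ is at most $2DQ$. Since $D\ge1$, \eqref{eq:QE} bounds the right side by $4D\sqrt{288}\,\sqrt{P(X,p)\,\mathcal E_{X,p}(\varphi)}$, and $4\sqrt{288}\le68$. So \eqref{eq:round} holds with $C_*=68D$.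
\end{proof}

By Section~\ref{sec:reduction}, Theorem~\ref{thm:main} follows with $C=8\sqrt2\,K_GC_*+1$, and Theorem~\ref{thm:rect} with $C_1=\sqrt2\,K_GC_*$.

\begin{thebibliography}{9}

\bibitem{BCCZ}
Christian Borgs, Jennifer T. Chayes, Henry Cohn, Yufei Zhao,
\emph{An $L^p$ theory of sparse graph convergence I: limits, sparse random graph models, and power law distributions},
arXiv:1401.2906 (2014).

\bibitem{MSS}
Marcus, Spielman, Srivastava,
\emph{Interlacing families II},
Ann. of Math. (2015).

\bibitem{Pisier}
Pisier, Bull. AMS (2012).

\end{thebibliography}
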